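# A complete Boolean algebra, built in ZFC, that is game-closed but not countably closed

## 1. A game on the nonempty subsets of $\omega$

Two players build a descending chain of nonempty subsets of $\omega$,
$$a_0\supseteq b_0\supseteq a_1\supseteq b_1\supseteq\cdots .$$
The first player chooses the $a_n$, the second player the $b_n$, and the second player wins if $\bigcap_n a_n\neq\emptyset$.

If the second player just repeats $b_n=a_n$, the first player can play $a_n=[n,\infty)=\{k<\omega:k\ge n\}$, and the intersection is empty. But the second player can do better: she answers $a_0$ by the singleton $b_0=\{\min a_0\}$. From then on all moves equal $b_0$ and she has won. We say that she *decides*. Her rule only looks at the last move. It works because the singletons are dense (every nonempty set contains one) and every descending chain of singletons is constant.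

Keep only the following subsets of $\omega$:
$$C=\{[m,\infty):m<\omega\}\cup\{\{m\}:m<\omega\}.$$
Call $[m,\infty)$ **undecided** and $\{m\}$ **decided**. A decided value has no proper subset in $C$. There are two natural orders on $C$.

* Under $\subseteq$, the chain $[0,\infty)\supset[1,\infty)\supset\cdots$ has no lower bound.
* Write $a\le^*b$ if $a=b$, or $a\subseteq b$ and $a$ is decided. A $\le^*$-decreasing sequence changes its value at most once, because after a change the value is decided. So every decreasing sequence has a lower bound.

Both orders have the same compatible pairs: $a,b\in C$ have a common lower bound, in either order, exactly when $a\cap b\ne\emptyset$ (if $m\in a\cap b$, then $\{m\}$ is below both in both orders). The order $\le^*$ behaves well along chains, at a price: $[1,\infty)\not\le^*[0,\infty)$, although everything below $[1,\infty)$ is compatible with $[0,\infty)$.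

Now imagine very many copies of this little game played at once, with a rule that at each move a player may change only *few* of the coordinates already present. Then the second player cannot decide everything. She can still decide what the first player has just touched, but for that she must *see* what he has just touched, and the position alone may not show it. Could it be that she wins, but that no dense set of "safe" positions does the work for her?

## 2. Countable closure, the descending game, and separative orders

Throughout, $B$ is a complete Boolean algebra with $0\ne1$, and $B^+=B\setminus\{0\}$. A set $D\subseteq B^+$ is dense if every $b\in B^+$ has some $d\in D$ with $d\le b$. The density of $B$ is the least size of a dense set. For $b\in B^+$, $B{\restriction}b$ is the algebra $\{c\in B:c\le b\}$.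

**Definition ($\sigma$-closed).** A partially ordered set is $\sigma$-closed if every countable chain in it has a lower bound. Equivalently, every decreasing sequence $p_0\ge p_1\ge\cdots$ has one: if $\{k_0,k_1,\dots\}$ is a chain, the sequence $\min\{k_0,\dots,k_n\}$ is decreasing and has the same lower bounds. Example: $(C,\le^*)$ is $\sigma$-closed, $(C,\subseteq)$ is not.

**Definition (countably closed).** $B$ is countably closed if $B^+$ has a dense subset that is $\sigma$-closed. Example: $\mathcal P(\omega)$, with the singletons as dense subset, although $\mathcal P(\omega)^+$ itself is not $\sigma$-closed. Every finite algebra is countably closed, since a nonempty finite chain has a least element.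

**Definition (game-closed).** In the game on $B$ the players alternately choose $a_0\ge b_0\ge a_1\ge b_1\ge\cdots$ in $B^+$, the first player the $a_n$, the second the $b_n$. The second player wins if the chain has a lower bound in $B^+$. $B$ is game-closed if the second player has a winning strategy. A strategy may use the whole play so far.

**A board on which the second player loses.** Let $B$ be the algebra of regular open subsets of $2^\omega$. Let the first player make sure that $a_n\subseteq[s]$ for some finite $0$-$1$ sequence $s$ of length at least $n$, where $[s]$ is the set of infinite sequences extending $s$. A lower bound would be a nonempty open set contained in all $a_n$. But $\bigcap_na_n$ has at most one point, and $2^\omega$ has no isolated points. So this $B$ is not game-closed.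

**Countably closed implies game-closed.** Let $D$ be dense and $\sigma$-closed, and let the second player answer each $a$ by some element of $D$ below $a$. The replies form a decreasing sequence in $D$, so they have a lower bound, and this is a lower bound of the whole play. Note that this strategy depends only on the opponent's last move.

The question is about the converse. The following may be quoted. If $B$ is game-closed and has a dense subset of size $\aleph_1$ (Foreman), or more generally of size $2^{\aleph_0}$ (Vojtáš, Veličković), then $B$ is countably closed. It is consistent with ZFC, indeed with ZFC+GCH, that some complete Boolean algebra is game-closed but not countably closed. Finally, "every game-closed complete Boolean algebra is countably closed" is equivalent to "every complete subalgebra of a countably closed complete Boolean algebra is countably closed". The problem comes from Thomas Jech and Saharon Shelah, "On Countably Closed Complete Boolean Algebras", arXiv:math/9502203 (1995): does ZFC prove that there is a game-closed algebra that is not countably closed? We shall see that it does.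

**Completions.** For a partially ordered set $P$, write $p\parallel q$ if $p,q$ have a common lower bound. A down-closed $U\subseteq P$ is *regular open* if $p\in U$ whenever every $q\le p$ has some $r\le q$ in $U$. The regular open sets form a complete Boolean algebra $RO(P)$, and there is a canonical map $e:P\to RO(P)^+$ with

* (E1) $p\le q\Rightarrow e(p)\le e(q)$;
* (E2) $e[P]$ is dense;
* (E3) $e(p)\wedge e(q)\ne0$ iff $p\parallel q$.

**Fact 1 (uniqueness).** If $A$ is a complete Boolean algebra and $e:P\to A^+$ satisfies (E1)–(E3), then $A\cong RO(P)$.

*Proof.* Map $a\in A$ to $U_a=\{p:e(p)\le a\}$, which is down-closed by (E1). It is regular open: if $e(p)\not\le a$, choose $q$ with $e(q)\le e(p)-a$. Then $q\parallel p$; let $r\le q,p$. No $s\le r$ has $e(s)\le a$, since $e(s)\le e(q)$ is disjoint from $a$. So $r\le p$ has nothing of $U_a$ below it. Next, $a\le b$ iff $U_a\subseteq U_b$, since if $a\not\le b$ there is $p$ with $e(p)\le a-b$. Finally, the map is onto. Let $U$ be regular open and $a=\sup e[U]$. Clearly $U\subseteq U_a$. If $e(p)\le a$ and $q\le p$, then $e(q)\wedge e(u)\ne0$ for some $u\in U$, so there is $r\le q,u$, and $r\in U$. Hence $p\in U$. An order isomorphism of Boolean algebras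 is an isomorphism. $\square$

**Fact 2 (lifting).** If $0<a\le e(y)$, there is $x\le y$ with $e(x)\le a$.

*Proof.* Choose $q$ with $e(q)\le a$. Then $e(q)\wedge e(y)=e(q)\neq0$, so there is $x\le q,y$ by (E3), and $e(x)\le e(q)\le a$. $\square$

**Definition (separative).** $P$ is separative if whenever $p\not\le q$ there is $z\le p$ that is incompatible with $q$. Example: $(C,\le^*)$ is not separative, as witnessed by $[1,\infty)$ and $[0,\infty)$.

**Fact 3.** $B$ is countably closed iff $B\cong RO(P)$ for a separative $\sigma$-closed $P$.

*Proof.* Let $P$ be separative and $\sigma$-closed. Then $e(p)\le e(q)$ implies $p\le q$: otherwise some $z\le p$ is incompatible with $q$, so $0\ne e(z)\le e(p)\le e(q)$ while $e(z)\wedge e(q)=0$. So a decreasing sequence in the dense set $e[P]$ comes from a decreasing sequence in $P$; the image of a lower bound is a lower bound in $e[P]$. Conversely, let $D\subseteq B^+$ be dense and $\sigma$-closed. $D$ is separative, because if $d\not\le d'$ then some $z\in D$ lies below $d-d'$. The inclusion $D\to B^+$ satisfies (E1)–(E3), so $B\cong RO(D)$. $\square$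

## 3. Game-closed algebras are the completions of $\sigma$-closed orders

Suppose we try to prove that game-closed implies countably closed. Let $\theta$ be a winning strategy. The obvious candidate for a dense $\sigma$-closed set is the set $D$ of all replies that $\theta$ ever makes. It is dense. But a decreasing sequence of replies need not come from one play, and then nothing is known about it. This really happens: on $\mathcal P(\omega)$, let the second player repeat $a_0$ in her first move and play $\{\min a_1\}$ in her second. She wins, and $D$ consists of all nonempty sets, so it contains the bad chain $[0,\infty)\supset[1,\infty)\supset\cdots$.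

The cure is to let a condition remember plays. This yields a theorem, and shows exactly what it does not yield. The theorem will not be used later.

**Theorem 1 (classification, ZFC).** A complete Boolean algebra $A$ is game-closed iff $A\cong RO(P)$ for some $\sigma$-closed partially ordered set $P$, not necessarily separative.

**Proof of ($\Leftarrow$).** Let $e:P\to A^+$ be canonical. The second player builds $p_0\ge p_1\ge\cdots$ in $P$ and plays $e(p_0),e(p_1),\dots$. She answers the first move $a$ by some $e(p_0)\le a$. If the opponent then plays $a\le e(p_n)$, Fact 2 gives $p_{n+1}\le p_n$ with $e(p_{n+1})\le a$. A lower bound $p$ of the $p_n$ gives the lower bound $e(p)$ of the play.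

**Proof of ($\Rightarrow$).** Let $\theta$ be a winning strategy on $A$. In this proof a *partial play* is a finite nonempty partial play according to $\theta$ that ends with a move of the second player; $\operatorname{last}(h)$ is its last move. Let $R$ be the set of pairs $(b,H)$ where $b\in A^+$, $H$ is a nonempty countable set of partial plays, and $b\le\operatorname{last}(h)$ for all $h\in H$. Put $(b',H')\lhd(b,H)$ iff every $h\in H$ has a proper end-extension $h'\in H'$ whose first new move (a move of the first player) is $\le b$.

Example: on $\mathcal P(\omega)$, with $\theta$ answering $a$ by $\{\min a\}$, let $h_k$ consist of $[3,\infty)$ followed by $2k+1$ moves $\{3\}$. Then $(\{3\},\{h_1\})\lhd(\{3\},\{h_0\})$. Also $(\{3\},H)\lhd(\{3\},H)$ for $H=\{h_k:k<\omega\}$, so $\lhd$ need not be irreflexive.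

**Step 1: an order.** We check that $\lhd$ is transitive and refines the order of $A$, so that it gives a partial order. Let $(b'',H'')\lhd(b',H')\lhd(b,H)$ and $h\in H$. Take $h'\in H'$ properly extending $h$ with first new move $\le b$, and then $h''\in H''$ properly extending $h'$. The first new move of $h''$ over $h$ is that of $h'$, so it is $\le b$. Hence $(b'',H'')\lhd(b,H)$. Moreover,
$$(b',H')\lhd(b,H)\ \Longrightarrow\ b'\le b, \tag{1}$$
because for any $h\in H$ and $h'$ as in the definition, $b'\le\operatorname{last}(h')\le(\text{first new move})\le b$. Let $r'\sqsubseteq r$ mean "$r'\lhd r$ or $r'=r$". This is a preorder. Let $P$ be its quotient: $r\sim r'$ iff $r\sqsubseteq r'\sqsubseteq r$, and $[r']\le[r]$ iff $r'\sqsubseteq r$.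

**Step 2: one element below many plays.** This step is the engine: it extends countably many plays at once, keeping a common lower bound. We claim:

$(*)$ *If $H$ is a nonempty countable set of partial plays and $0<c\le\operatorname{last}(h)$ for all $h\in H$, then there is $(b',H')\in R$ such that every $h\in H$ has a proper end-extension in $H'$ with first new move $\le c$.*

Write $H=\{h_k:k<\omega\}$, possibly with repetitions. Run an auxiliary play according to $\theta$. The first player opens with $c$. Let $c_k$ be the second player's $k$-th reply in the auxiliary play, $k=0,1,\dots$. Then $c_k\le c\le\operatorname{last}(h_k)$, so the first player may continue $h_k$ by $c_k$. Let $c_k'\le c_k$ be the reply of $\theta$ to the position $h_k{}^\frown c_k$, and let $c_k'$ also be the first player's next move in the auxiliary play. Since $\theta$ is winning, the auxiliary play has a lower bound $b'\in A^+$. Put $H'=\{h_k{}^\frown(c_k,c_k'):k<\omega\}$. These are partial plays according to $\theta$ with last moves $c_k'\ge b'$, so $(b',H')\in R$, and the first new moves are $c_k\le c$.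

**Step 3: $\lhd$-descending sequences have lower bounds.** Here the remembered plays do what the bare replies could not. Let $(b_0,H_0)\rhd(b_1,H_1)\rhd\cdots$. Choose $h_0\in H_0$, and inductively $h_{n+1}\in H_{n+1}$ properly extending $h_n$ with first new move $\le b_n$. The union of the $h_n$ is one infinite play according to $\theta$, so it has a lower bound $c\in A^+$, and $c\le b_n$ for all $n$. Every $h\in H_n$ has $\operatorname{last}(h)\ge b_n\ge c$. Apply $(*)$ to $\bigcup_nH_n$ and $c$. In the resulting $(b',H')$, every $h\in H_n$ has a proper end-extension with first new move $\le c\le b_n$; so $(b',H')\lhd(b_n,H_n)$ for all $n$.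

**Step 4: $P$ is $\sigma$-closed.** We pass from $\lhd$ to the quotient order. Let $K\subseteq P$ be a nonempty countable chain. If it has a least element, that is a lower bound. Otherwise it has a strictly decreasing coinitial sequence $[r_0]>[r_1]>\cdots$. Then $r_{n+1}\sqsubseteq r_n$ and $r_{n+1}\ne r_n$, so $r_{n+1}\lhd r_n$. Step 3 gives $r\in R$ with $r\lhd r_n$ for all $n$, and $[r]$ is a lower bound of $K$.

**Step 5: the completion is $A$.** We verify (E1)–(E3) for $e([(b,H)])=b$ and use Fact 1. By (1), $r'\sqsubseteq r$ implies that the first coordinate of $r'$ is below that of $r$; so $\sim$-equivalent pairs have the same first coordinate, $e$ is well defined, and (E1) holds. For (E2), let $a\in A^+$ and let $\theta(a)$ be the reply to the opening move $a$. Then $(\theta(a),\{(a,\theta(a))\})\in R$ and $\theta(a)\le a$. For (E3), compatible elements have compatible images by (E1). Conversely, if $(b,H),(b',H')\in R$ and $c=b\wedge b'\ne0$, apply $(*)$ to $H\cup H'$ and $c$: the result is $\lhd$-below both pairs, since first new moves are $\le c\le b,b'$. $\square$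

Compare Theorem 1 with Fact 3. The difference between game-closed and countably closed is the word *separative*. The attempt to prove the converse stops here: for $P$ as in the theorem, a decreasing sequence in $e[P]$ need not come from a decreasing sequence in $P$, because passing to $A$ forgets the set $H$. So for a counterexample we look for a $\sigma$-closed order that is not separative, in such a way that the extra memory cannot be recovered.

## 4. Many coordinates, few changes

The order $(C,\le^*)$ of Section 1 is $\sigma$-closed and not separative. A single coordinate is too little, since the singletons are dense. So take many coordinates.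

Fix an infinite cardinal $\kappa$; the question as posed is the case $\kappa=\aleph_0$, where "size $\le\kappa$" means "countable". Put
$$\lambda=(2^\kappa)^+ .$$

**Definition ($Q$).** $Q=Q_\kappa$ is the set of all functions $x$ with $\operatorname{dom}x\subseteq\lambda$, $|\operatorname{dom}x|\le2^\kappa$ and values in $C$. Put $x'\le x$ iff

* $\operatorname{dom}x\subseteq\operatorname{dom}x'$ and $x'(t)\subseteq x(t)$ for all $t\in\operatorname{dom}x$, and
* $|\{t\in\operatorname{dom}x:x'(t)\ne x(t)\}|\le\kappa$.

This is a partial order; it is transitive because a union of two sets of size $\le\kappa$ has size $\le\kappa$. If $x\subseteq x'$ as functions, then $x'\le x$: adding new coordinates, with any values, is free. Let $B=B_\kappa=RO(Q,\le)$, with canonical map $e:Q\to B^+$.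

Example: let $|U|=\kappa^+$ and $x=U\times\{[0,\infty)\}$. Shrinking $x$ at $\kappa$ many points of $U$ gives a condition below $x$. But $y=U\times\{[1,\infty)\}$ is incompatible with $x$: a common lower bound would differ from $x$ at every point of $U$.

**Why domains larger than $\kappa$.** Suppose we only allowed $|\operatorname{dom}x|\le\kappa$. Then the second clause is vacuous, and the everywhere decided conditions are dense. Among them $x'\le x$ means $x\supseteq$-reversed, that is, $x\subseteq x'$. The union of a decreasing sequence is a lower bound. They form a separative order: if $x\not\supseteq y$, then $x$ disagrees with $y$ at some point or can be extended so that it does, and a disagreement of decided values is an incompatibility. By density, compatibility among them is the same as in the whole order, so Facts 1 and 3 make the completion countably closed. In $Q$ itself this fails at the first step: below $U\times\{[0,\infty)\}$ with $|U|=\kappa^+$ there is no everywhere decided condition.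

**Theorem 2 (ZFC).** $B_{\aleph_0}$ is game-closed but not countably closed.

**Theorem 3 (ZFC).** For every infinite $\kappa$:

1. $B_\kappa\cong RO(P)$ for a poset $P$ (not separative) in which every decreasing sequence of length $\le\kappa$ has a lower bound. Moreover, $B_\kappa$ is game-closed.
2. For no $b\in B_\kappa^+$ is $B_\kappa{\restriction}b$ countably closed. Moreover, the second player has no winning strategy in the (length $\omega$) game on $B_\kappa{\restriction}b$ that depends only on the opponent's last move and the number of the move.
3. $B_\kappa$ has density $\le2^{2^\kappa}$. So the least density of a game-closed, not countably closed algebra lies in $[(2^{\aleph_0})^+,2^{2^{\aleph_0}}]$, and it equals $(2^{\aleph_0})^+$ if $2^{2^{\aleph_0}}=(2^{\aleph_0})^+$.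

By the equivalence quoted in Section 2, Theorem 2 also shows in ZFC that some countably closed complete Boolean algebra has a complete subalgebra that is not countably closed.

## 5. Deciding every change: $B$ is game-closed

The order $\le^*$ of Section 1 has an analogue on $Q$.

**Definition.** $x'\le^*x$ iff $x'\le x$ and $x'(t)$ is decided for every $t\in\operatorname{dom}x$ with $x'(t)\ne x(t)$.

It is transitive. Let $x''\le^*x'\le^*x$ and $x''(t)\ne x(t)$, $t\in\operatorname{dom}x$. If $x'(t)\ne x(t)$, then $x'(t)$ is decided, so $x''(t)=x'(t)$ is decided. Otherwise $x''(t)\ne x'(t)$, so $x''(t)$ is decided. So $\le^*$ is a partial order.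

**Lemma 1.** (a) Every $\le^*$-decreasing sequence of length $\le\kappa$ has a $\le^*$-lower bound. (b) If $x'\le x$, there is $x''\le x'$ with $x''\le^*x$. (c) If $x\parallel y$ in $(Q,\le)$, then $x,y$ have a common $\le^*$-lower bound.

*Proof.* (a) Let $\langle x_\xi:\xi<\eta\rangle$ be $\le^*$-decreasing with $\eta\le\kappa$ a limit ordinal; otherwise the last term will do. Let $t\in\bigcup_\xi\operatorname{dom}x_\xi$. If $\xi<\xi'$ and $x_{\xi'}(t)\ne x_\xi(t)$, then $x_{\xi'}(t)$ is decided and stays the same from then on. So the value at $t$ changes at most once; let $z(t)$ be its final value. Then $|\operatorname{dom}z|\le\kappa\cdot2^\kappa=2^\kappa$, so $z\in Q$. Clearly $z(t)\subseteq x_\xi(t)$ for $t\in\operatorname{dom}x_\xi$. Moreover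
$$\{t\in\operatorname{dom}x_\xi:z(t)\ne x_\xi(t)\}\subseteq\bigcup_{\xi<\xi'<\eta}\{t\in\operatorname{dom}x_\xi:x_{\xi'}(t)\ne x_\xi(t)\}.$$
The right-hand side is a union of at most $\kappa$ sets of size $\le\kappa$, and at each $t$ on the left the value $z(t)$ is decided. So $z\le^*x_\xi$.

(b) Let $x''$ be $x'$ with $x'(t)$ replaced by $\{\min x'(t)\}$ for all $t\in\operatorname{dom}x$ with $x'(t)\ne x(t)$. There are at most $\kappa$ such $t$, so $x''\le x'$. At all other $t\in\operatorname{dom}x$ we have $x''(t)=x(t)$. So $x''\le^*x$.

(c) Let $z\le x,y$. Let $E$ be the set of all $t\in\operatorname{dom}x$ with $z(t)\ne x(t)$ and all $t\in\operatorname{dom}y$ with $z(t)\ne y(t)$; $|E|\le\kappa$. Let $w$ be $z$ with $z(t)$ replaced by $\{\min z(t)\}$ for $t\in E$. If $t\in\operatorname{dom}x\setminus E$, then $w(t)=z(t)=x(t)$. So $w$ differs from $x$ only at points of $E$, where $w$ is decided. Hence $w\le^*x$, and likewise $w\le^*y$. $\square$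

**Proposition 1.** $B$ is game-closed, and $B\cong RO(Q,\le^*)$. The poset $(Q,\le^*)$ is not separative.

*Proof.* The second player builds $y_0\ge^*y_1\ge^*\cdots$ in $Q$ and plays $e(y_0),e(y_1),\dots$. She answers the first move $a$ by some $e(y_0)\le a$. If the opponent plays $a\le e(y_n)$, Fact 2 gives $x\le y_n$ with $e(x)\le a$. Lemma 1(b) gives $y_{n+1}\le x$ with $y_{n+1}\le^*y_n$, and $e(y_{n+1})\le e(x)\le a$. By Lemma 1(a) with $\eta=\omega$ there is $z\le^*y_n$ for all $n$, and $e(z)$ is a lower bound of the play.

For the second statement: $\le^*$ is contained in $\le$, so $e$ satisfies (E1) for $\le^*$, and $\le^*$-compatible elements are $\le$-compatible. The converse is Lemma 1(c). So the two orders have the same compatible pairs, $e$ satisfies (E1)–(E3) for $\le^*$, and Fact 1 applies.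

Finally, let $t\in\lambda$, $x=\{(t,[0,\infty))\}$, $x'=\{(t,[1,\infty))\}$. Then $x'\not\le^*x$. But every $z\le^*x'$ satisfies $z\le x'\le x$, so $z$ is compatible with $x$ in $\le$, hence in $\le^*$. $\square$

Where does memory enter? In the strategy of Proposition 1 the second player keeps $y_n$ and decides what has changed relative to $y_n$. The same can be seen on $Q$ without the algebra.

**Remark 1 (two moves suffice on the poset).** Play the analogous game on $(Q,\le)$, the first player choosing $x_0,x_1,\dots$. The second player wins using only the opponent's last two moves. She answers $x_0$ by itself. She answers $x_n$, $n\ge1$, by deciding all undecided $x_n(t)$ with $t\in\operatorname{dom}x_{n-1}$ and $x_n(t)\ne x_{n-1}(t)$. There are at most $\kappa$ such $t$, so this is legal. If $t\in\operatorname{dom}x_k$ and the value at $t$ first differs from $x_k(t)$ in $x_n$, $n>k$, then it is decided by the reply to $x_n$; if it is first changed by a reply, it is decided there too. So each coordinate changes only finitely often. The function of final values differs from $x_n$ on $\operatorname{dom}x_n$ at a countable union of sets of size $\le\kappa$, so it is a lower bound.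

## 6. A move that is legal after $\kappa^+$ different plays

We now show that the last move alone, even with the number of the move, is not enough. On $Q$, such a strategy is a sequence of functions $F_n:Q\to Q$ with $F_n(x)\le x$. The first player wants a coordinate $t$ whose values are $[m_0,\infty),[m_1,\infty),\dots$ with $m_0<m_1<\cdots$, never decided.

**The direct attack, and where it stops.** Start with the value $[0,\infty)$ on a set $U$ of size $\kappa^+$. The reply changes at most $\kappa$ points, so some $t\in U$ survives. Shrink $t$ to $[1,\infty)$, and hope that $t$ survives again. There is no reason why it should. Consider the following rule. Let $E(x)$ be the set of $t\in\operatorname{dom}x$ with $x(t)=[m,\infty)$, $m\ge1$. If $|E(x)|\le\kappa$, decide all coordinates in $E(x)$; otherwise do nothing. If the first player shrinks only $t$, then $E(x_1)=\{t\}$, and $t$ is decided at once.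

This rule can be beaten by camouflage: together with shrinking $t$, add $\kappa^+$ new coordinates with value $[1,\infty)$. Then the rule does nothing any more, and $t$ can be shrunk forever. But against arbitrary $F_n$, decoys that merely look like $t$ are no help; $F_n$ may still single out $t$. The decoys must be such that *each of them could be the coordinate just shrunk*. So we want one condition $x$ that is a legal next move after $\kappa^+$ different plays, the $i$-th of which wants to shrink its own coordinate $t_i$, and such that $x$ shrinks all these $t_i$ at the same time. The reply to $x$ depends only on $x$, hence is the same for all these plays, and it can spoil at most $\kappa$ of the $t_i$.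

There is a difficulty in arranging this. The $i$-th play ends in a reply $f_i$, and $x$ must lie below all the $f_i$. Replies change old coordinates, and if we kept these changes while going through very many plays, they could add up to more than $\kappa$ changes. So we keep of each $f_i$ only its *new* coordinates, and undo its changes to the old ones. At the end Fodor's lemma gives many $i$ for which the changes that were undone are literally the same, and we put them back, once.

Recall the facts used. We have $\kappa^+\le2^\kappa<\lambda$ and $(2^\kappa)^\kappa=2^\kappa$. The cardinal $\lambda$ is regular, and $\{i<\lambda:\operatorname{cf}i=\kappa^+\}$ is stationary in $\lambda$. Fodor's lemma: a function $h$ with $h(i)<i$ on a stationary set is constant on a stationary subset.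

**Lemma 2.** Let $p\in Q$ and let $F_n:Q\to Q$ ($n<\omega$) satisfy $F_n(x)\le x$ for all $x$. Then there are $x_0\ge F_0(x_0)\ge x_1\ge F_1(x_1)\ge\cdots$ with $x_0\le p$, a $t\in\lambda$, and $m_0<m_1<\cdots$ such that $t\in\operatorname{dom}x_n$ and $x_n(t)=[m_n,\infty)$ for all $n$.

*Proof.*

**Step 1: runs that keep one coordinate alive.** This step turns the failure of the lemma into a usable hypothesis. For $t\in\lambda$, a *$t$-run* is a finite or infinite sequence $(x_0,x_1,\dots)$ such that $x_0\le p$, $x_{k+1}\le F_k(x_k)$, $t\in\operatorname{dom}x_0$, all values $x_k(t)$ and $F_k(x_k)(t)$ are undecided, and $x_{k+1}(t)\subsetneq F_k(x_k)(t)$. In an infinite $t$-run, $x_{k+1}(t)\subsetneq F_k(x_k)(t)\subseteq x_k(t)$ for all $k$, and these values are undecided, so $x_k(t)=[m_k,\infty)$ with $m_0<m_1<\cdots$. So an infinite $t$-run, for any $t$, proves the lemma.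

Assume towards a contradiction that there is no infinite $t$-run for any $t$. Then every finite nonempty $t$-run extends to a maximal $t$-run, since otherwise we could extend it step by step forever. If $(x_0,\dots,x_n)$ is a maximal $t$-run and $f=F_n(x_n)$, then maximality says:
$$\text{if } x\le f,\ x(t)\text{ is undecided and } x(t)\subsetneq f(t),\ \text{ then } F_{n+1}(x)(t)\text{ is decided.}\tag{2}$$
In words: after the reply $f$ the coordinate $t$ is still alive, but it is doomed; any shrinking of it will be answered by deciding it.

**Step 2: collecting $\lambda$ many doomed coordinates.** We produce the plays from which the ambiguous move will be made. By recursion on $i<\lambda$ we define $g_i\in Q$, increasing under $\subseteq$ as functions, together with $t_i,n_i,f_i,m_i$.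

Let $g_0=p$, and $g_i=\bigcup_{j<i}g_j$ for limit $i$. Then $g_i\in Q$, since $|i|\le2^\kappa$.

Given $g_i$, choose $U\subseteq\lambda\setminus\operatorname{dom}g_i$ with $|U|=\kappa^+$, and let $x_0=g_i\cup(U\times\{[0,\infty)\})$. Then $x_0\in Q$ because $\kappa^+\le2^\kappa$, and $x_0\le g_i\le p$ because $p\subseteq g_i\subseteq x_0$. Since $F_0(x_0)$ differs from $x_0$ at no more than $\kappa$ points of $\operatorname{dom}x_0$, there is $t_i\in U$ with $F_0(x_0)(t_i)=[0,\infty)$. So $(x_0)$ is a $t_i$-run. Extend it to a maximal $t_i$-run $(x_0,\dots,x_{n_i})$, and let $f_i=F_{n_i}(x_{n_i})$. Then
$$f_i\le x_{n_i}\le\cdots\le x_0\le g_i,\qquad f_i(t_i)=[m_i,\infty)\text{ for some }m_i,$$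
and (2) holds for $t=t_i$, $n=n_i$, $f=f_i$. Let $g_{i+1}$ have domain $\operatorname{dom}f_i$ and
$$g_{i+1}{\restriction}\operatorname{dom}g_i=g_i,\qquad g_{i+1}(t_i)=[m_i+1,\infty),\qquad g_{i+1}(t)=f_i(t)\ \text{ for other }t\in\operatorname{dom}f_i\setminus\operatorname{dom}g_i .$$
Thus the changes that $f_i$ made on $\operatorname{dom}g_i$ are undone, the new coordinates are kept, and $t_i$ is shrunk once more. We record what was undone:
$$A_i=\{t\in\operatorname{dom}g_i:f_i(t)\ne g_i(t)\},\qquad b_i=f_i{\restriction}A_i .$$
Since $f_i\le g_i$, we have $|A_i|\le\kappa$. The $t_i$ are pairwise distinct, since $t_i\in\operatorname{dom}g_{i+1}\setminus\operatorname{dom}g_i$.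

**Step 3: making the undone changes equal.** We thin out so that all plays considered have the same length and the same undone changes. Let $S=\{i<\lambda:\operatorname{cf}i=\kappa^+\}$, a stationary set. For $i\in S$ we have $\operatorname{dom}g_i=\bigcup_{j<i}\operatorname{dom}g_j$, an increasing union, and $|A_i|\le\kappa<\operatorname{cf}i$. So $A_i\subseteq\operatorname{dom}g_j$ for some $j<i$. By Fodor's lemma, applied to the function sending $i$ to the least such $j$, there are $j^*<\lambda$ and a stationary $S'\subseteq S$ such that $j^*<i$ and $A_i\subseteq\operatorname{dom}g_{j^*}$ for all $i\in S'$. Since $|\operatorname{dom}g_{j^*}|\le2^\kappa$ and $C$ is countable, the number of partial functions of size $\le\kappa$ from $\operatorname{dom}g_{j^*}$ to $C$ is at most $(2^\kappa)^\kappa=2^\kappa<\lambda$. As $|S'|=\lambda$ is regular, there are $S''\subseteq S'$ of size $\lambda$, a number $n<\omega$, and a function $b$ with domain $A$, such that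
$$n_i=n,\quad A_i=A,\quad b_i=b\qquad\text{for all }i\in S''.$$

**Step 4: the ambiguous move.** We now define the condition $x$ that lies below $\kappa^+$ many of the $f_i$ and shrinks all the corresponding $t_i$. Let $\langle i_\nu:\nu<\kappa^+\rangle$ be strictly increasing in $S''$, and $\varepsilon=\sup_\nu i_\nu$. Then $\varepsilon<\lambda$ because $\lambda>\kappa^+$ is regular, and $\varepsilon$ is a limit ordinal greater than all $i_\nu$. Let $x$ be $g_\varepsilon$ with its values on $A$ replaced by those of $b$. This makes sense, as $A\subseteq\operatorname{dom}g_{j^*}\subseteq\operatorname{dom}g_\varepsilon$, and $x\in Q$.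

**Claim.** For every $i=i_\nu$: $x\le f_i$ and $x(t_i)=[m_i+1,\infty)$.

Recall $\operatorname{dom}f_i=\operatorname{dom}g_{i+1}\subseteq\operatorname{dom}g_\varepsilon$, since $i+1<\varepsilon$, and $A\subseteq\operatorname{dom}g_{j^*}\subseteq\operatorname{dom}g_i$. Let $t\in\operatorname{dom}f_i$.

* If $t\in A$, then $x(t)=b(t)=b_i(t)=f_i(t)$.
* If $t\in\operatorname{dom}g_i\setminus A$, then $x(t)=g_\varepsilon(t)=g_i(t)=f_i(t)$, the last because $A=A_i$.
* If $t\in\operatorname{dom}f_i\setminus\operatorname{dom}g_i$, then $t\notin A$ and $x(t)=g_\varepsilon(t)=g_{i+1}(t)$. This is $f_i(t)$ if $t\ne t_i$, and it is $[m_i+1,\infty)\subsetneq[m_i,\infty)=f_i(t_i)$ if $t=t_i$.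

So on $\operatorname{dom}f_i$ the only change from $f_i$ to $x$ is at $t_i$, and the claim holds.

**Step 5: the contradiction.** The reply to $x$ would have to decide too many coordinates. For every $\nu<\kappa^+$, with $i=i_\nu$, the claim and (2) say that $F_{n+1}(x)(t_i)$ is decided. Here we use $n_i=n$: it is the same function $F_{n+1}$ for all $i$. But $x(t_i)$ is undecided, so $F_{n+1}(x)$ differs from $x$ at all the points $t_{i_\nu}$, $\nu<\kappa^+$. These are $\kappa^+$ distinct points of $\operatorname{dom}x$, while $F_{n+1}(x)\le x$ allows at most $\kappa$. $\square$

## 7. Back to the algebra

Lemma 2 gives sequences in $Q$ with no lower bound in $Q$. The algebra has more elements, so we must check that the sequence has no lower bound there either.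

**Lemma 3.** If $x_0\ge x_1\ge\cdots$ in $Q$ and $t$, $m_0<m_1<\cdots$ are such that $x_n(t)=[m_n,\infty)$ for all $n$, then $\{e(x_n):n<\omega\}$ has no lower bound in $B^+$.

*Proof.* Suppose $d$ is a lower bound, and let $z\in Q$ with $e(z)\le d$. Choose $z'\le z$ with $t\in\operatorname{dom}z'$ and $z'(t)=\{m\}$ for some $m$: add $t$ to the domain, or decide $z(t)$ if it is undecided. Pick $n$ with $m_n>m$. Since $0\ne e(z')\le e(z)\le d\le e(x_n)$, (E3) gives $w\le z',x_n$. Then $w(t)=\{m\}\subseteq[m_n,\infty)$, a contradiction. $\square$

**Proof of Theorem 3(2), strategies.** The purpose of this step is to translate a strategy on the algebra into functions $F_n$ on $Q$. Let $b\in B^+$, and suppose the second player has a winning strategy on $B{\restriction}b$ whose $n$-th reply to the opponent's move $a_n$ is $\tau(n,a_n)$, where $0<\tau(n,a)\le a$ for $0<a\le b$. Fix $p\in Q$ with $e(p)\le b$. For $x\le p$ we have $0<\tau(n,e(x))\le e(x)$, so Fact 2 gives an element $F_n(x)\le x$ with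
$$e(F_n(x))\le\tau(n,e(x)).$$
For $x\not\le p$ put $F_n(x)=x$. Apply Lemma 2. All $x_n$ are $\le x_0\le p$, and
$$e(x_0)\ge\tau(0,e(x_0))\ge e(F_0(x_0))\ge e(x_1)\ge\tau(1,e(x_1))\ge e(F_1(x_1))\ge e(x_2)\ge\cdots .$$
So $a_n=e(x_n)$ and $b_n=\tau(n,e(x_n))$ form a legal play following $\tau$. By Lemma 3 it has no lower bound. Hence $\tau$ is not winning.

**Proof of Theorem 3(2), countable closure.** Here we use that a dense $\sigma$-closed set gives a strategy without memory. Suppose $D$ were a dense $\sigma$-closed subset of $(B{\restriction}b)^+$. Let $\tau(n,a)=\tau(a)$ be some element of $D$ below $a$. As in Section 2, the replies in any play following $\tau$ form a decreasing sequence in $D$, and its lower bound is a lower bound of the play. So $\tau$ would be a winning strategy depending only on the last move, which was just refuted.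

**Proof of Theorem 2 and Theorem 3(1).** Theorem 3(1) is Proposition 1 together with Lemma 1(a), with $P=(Q,\le^*)$. Theorem 2 follows from Proposition 1 and Theorem 3(2) with $\kappa=\aleph_0$ and $b=1$. $\square$

**Remark 2.** On the poset $(Q,\le)$ itself, the contrast with Remark 1 is now complete. A strategy on $Q$ depending on the last move and the move number is a sequence $F_n$ as in Lemma 2, and the sequence obtained there has no lower bound $z$ in $Q$, since $e(z)$ would contradict Lemma 3. So the last two moves suffice, but the last move together with the move number does not.

## 8. How dense the example is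

**Proof of Theorem 3(3).** *Upper bound.* The set $e[Q]$ is dense, so we count $Q$. There are at most $\lambda^{2^\kappa}$ possible domains and at most $\aleph_0^{2^\kappa}$ functions on each. Since $\lambda=(2^\kappa)^+\le2^{2^\kappa}$,
$$|Q|\le\lambda^{2^\kappa}\cdot\aleph_0^{2^\kappa}\le\bigl(2^{2^\kappa}\bigr)^{2^\kappa}\cdot2^{2^\kappa}=2^{2^\kappa}.$$
With $\kappa=\aleph_0$ and Theorem 2, the least density of a game-closed, not countably closed algebra is at most $2^{2^{\aleph_0}}$.

*Lower bound.* Let $A$ be game-closed with density $\le2^{\aleph_0}$; we show that $A$ is countably closed. If $A$ is finite, this was noted in Section 2. If $A$ is infinite, it has an infinite antichain $\{c_n:n<\omega\}$, and the elements $\sup_{n\in X}c_n$, $X\subseteq\omega$, are distinct, so $|A|\ge2^{\aleph_0}$. A set containing a dense set is dense, so a dense set of size $\le2^{\aleph_0}$ can be enlarged to a dense set of size exactly $2^{\aleph_0}$. Now the quoted theorem of Vojtáš and Veličković applies. So a game-closed algebra that is not countably closed has density at least $(2^{\aleph_0})^+$. If $2^{2^{\aleph_0}}=(2^{\aleph_0})^+$, the two bounds coincide, and the least density equals $(2^{\aleph_0})^+$. $\square$
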